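
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Boundedness of radial Palais--Smale sequences\\ for the Schr\"odinger--Poisson functional}


\begin{abstract}
For $N\in\{3,4,5\}$ and $\lambda>0$ we consider the functional of the equation
$-\Delta u+u+\lambda^2\big(\frac{1}{\omega|x|^{N-2}}\star u^2\big)u=|u|^{q-1}u$ on the radial subspace of $H^1(\mathbb R^N)$. We prove that for all subcritical $q\in(2,3)$ every Palais--Smale sequence is bounded, and hence that the Palais--Smale condition holds. The bound comes from a quantitative, approximate Pohozaev identity. The function $x\cdot\nabla u$ is not an admissible test function, so we subtract from $u$ a small corrector which absorbs the residual, and we derive the identity for the difference. Boundedness also holds for the other subcritical exponents $q>1$, $q\neq2$. At $q=2$ it can fail: for $N=4$ and one critical value of $\lambda$,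 determined by the best constant in a Lions-type inequality, we construct an unbounded Palais--Smale sequence.
\end{abstract}

\section{The question and the results}

Let $N\in\{3,4,5\}$, $2^*=\frac{2N}{N-2}$, $\kappa=|\mathbb S^{N-1}|$, $\omega=(N-2)\kappa$, and
\[
\Gamma(x)=\frac{1}{\omega|x|^{N-2}},
\]
the fundamental solution of $-\Delta$. For $\lambda>0$ and $q\in(1,2^*-1)$ we study the equation
\begin{equation}\label{eq:SP}
-\Delta u+u+\lambda^2\big(\Gamma\star u^2\big)u=|u|^{q-1}u\qquad\text{in }\mathbb R^N .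
\end{equation}
Here $u$ interacts with itself through the potential generated by its own density $u^2$. We write $f(u)=|u|^{q-1}u$, $\phi_u=\lambda^2\,\Gamma\star u^2\ge0$, and
\[
A(u)=\int|\nabla u|^2,\quad B(u)=\int u^2,\quad \|u\|^2=A(u)+B(u),\quad C(u)=\int|u|^{q+1},
\]
\[
D_1(u)=\iint\Gamma(x-y)u^2(x)u^2(y)\,dx\,dy,\qquad D(u)=\lambda^2D_1(u)=\int\phi_uu^2 .
\]
Integrals without a domain are over $\mathbb R^N$, and we write $A,B,C,D,D_1$ for $A(u),B(u),\dots$ when $u$ is clear. Let $H^1_{\rm rad}$ be the closed subspace of radial functions in $H^1(\mathbb R^N)$, let $\|\cdot\|_*$ be the norm of its dual, and let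
\[
J_\lambda(u)=\tfrac12\big(A(u)+B(u)\big)+\tfrac14D(u)-\tfrac1{q+1}C(u),\qquad u\in H^1_{\rm rad}.
\]
This is a $C^1$ functional with
\[
J_\lambda'(u)v=\int\big(\nabla u\cdot\nabla v+uv+\phi_uuv-f(u)v\big).
\]
A \emph{Palais--Smale sequence} is a sequence $(u_n)\subset H^1_{\rm rad}$ such that $(J_\lambda(u_n))$ is bounded and $\|J_\lambda'(u_n)\|_*\to0$.

Must such a sequence be bounded in $H^1$? The usual first attempt is to test $J'_\lambda(u)$ with $u$ itself. For $q\ge3$ it succeeds:
\begin{equation}\label{eq:qge3}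
J_\lambda(u)-\tfrac14J'_\lambda(u)u=\tfrac14\|u\|^2+\Big(\tfrac14-\tfrac1{q+1}\Big)C(u)\ge\tfrac14\|u\|^2 .
\end{equation}
For $q<3$ the coefficient of $C$ is negative. If one eliminates $C$ instead, one is left with
\begin{equation}\label{eq:elimC}
(q+1)J_\lambda(u)-J'_\lambda(u)u=\tfrac{q-1}2\|u\|^2-\tfrac{3-q}4D(u),
\end{equation}
where the signs of $\|u\|^2$ and $D$ disagree. The nonlinearity does satisfy the Ambrosetti--Rabinowitz condition. This does not help, because the nonlocal term is homogeneous of degree four, and $4>q+1$. For the more general equation in which $u^2$ and $u$ in the nonlocal term carry a weight $\rho(x)\ge0$, Dutko, Mercuri and Tyler write in \cite{DMT} that ``to the best of our knowledge it is still not known whether the boundedness of the Palais-Smale sequences holds for $q\in(2,3)$''. They add that for this reason it is not known whether the Palais--Smale condition holds in this range, even with $\rho\equiv1$ and in the radial subspace. That case is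 the subject of this paper.

We call $(N,\lambda,q)$ \emph{admissible} if $N\in\{3,4,5\}$, $\lambda>0$ and $q\in(2,3)\cap(1,2^*-1)$. Thus $q\in(2,3)$ for $N=3,4$, and $q\in(2,\frac73)$ for $N=5$. Boundedness holds for all admissible triples:

\begin{theorem}\label{thm:bounded}
For every admissible triple $(N,\lambda,q)$, every Palais--Smale sequence of $J_\lambda$ is bounded in $H^1(\mathbb R^N)$.
\end{theorem}

This follows from an a priori bound for a single function.

\begin{theorem}\label{thm:quant}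
Let $N\in\{3,4,5\}$, $q\in(2,3)$, $q<2^*-1$, and put
\[
s=\min\Big\{N-1,\frac4{q-1}\Big\},\qquad \theta=1-\frac2s .
\]
Then $\theta\in[0,1)$, and there is $\varepsilon_0>0$, depending only on $N$ and $q$ (not on $\lambda$), such that for all $\lambda>0$ and all $u\in H^1_{\rm rad}$
\[
\|J'_\lambda(u)\|_*\le\varepsilon_0\max\{1,\|u\|\}^{\theta}\quad\Longrightarrow\quad \|u\|^2\le\max\Big\{1,\tfrac{2(N+4)}{q-2}\,|J_\lambda(u)|\Big\}.
\]
\end{theorem}

If $(u_n)$ is a Palais--Smale sequence, then $\|J_\lambda'(u_n)\|_*\le\varepsilon_0$ for all large $n$, so Theorem~\ref{thm:quant} gives Theorem~\ref{thm:bounded}. For $N=3$ we have $\theta=0$. For $N=4,5$ we have $\theta>0$, and the residual may even grow like a small multiple of $\|u\|^\theta$.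

\begin{corollary}\label{cor:PS}
For every admissible triple, every Palais--Smale sequence of $J_\lambda$ has a subsequence that converges strongly in $H^1_{\rm rad}$.
\end{corollary}

We also treat the other exponents; among them $q=2$ is exceptional. Let $D^{1,2}_{\rm rad}$ be the space of radial $u\in L^{2^*}(\mathbb R^N)$ with $\nabla u\in L^2$, and put
\[
\mathcal E=\{u\in D^{1,2}_{\rm rad}:\ D_1(u)<\infty\},\qquad
Q_*=\inf_{u\in\mathcal E\setminus\{0\}}\frac{\sqrt{A(u)D_1(u)}}{\int|u|^3},\qquad \lambda_*=\frac{\sqrt2}{3Q_*}.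
\]
By Lemma~\ref{lem:lions} below, $\int|u|^3<\infty$ on $\mathcal E$ and $1\le Q_*<\infty$.

\begin{theorem}\label{thm:all}
Let $N\in\{3,4,5\}$, $\lambda>0$, $q\in(1,2^*-1)$.
\begin{enumerate}
\item[(a)] If $q\ne2$, every Palais--Smale sequence of $J_\lambda$ is bounded.
\item[(b)] If $q=2$ and $\lambda>\lambda_*$, then $J_\lambda$ is coercive, so every Palais--Smale sequence of $J_\lambda$ is bounded. Moreover $\lambda_*\le\sqrt2/3$.
\item[(c)] If $N=4$, $q=2$ and $\lambda=\lambda_*$, then $J_\lambda$ has an unbounded Palais--Smale sequence.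
\end{enumerate}
\end{theorem}

We do not treat the other cases with $q=2$, namely $\lambda<\lambda_*$ for any $N$, and $\lambda=\lambda_*$ for $N=3,5$.

Section~\ref{sec:idea} explains the method, first on exact critical points and then in dimension three. Sections~\ref{sec:radial} and~\ref{sec:proof} contain the proofs of Theorem~\ref{thm:quant} and Corollary~\ref{cor:PS}; Sections~\ref{sec:other} and~\ref{sec:unbounded} prove Theorem~\ref{thm:all}.

\section{The idea}\label{sec:idea}

\subsection*{Exact critical points}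

The family $u_t=t^2u(t\,\cdot)$, which concentrates at the origin as $t\to\infty$, explains the number $2$. One has $A(u_t)=t^{6-N}A(u)$ and $D(u_t)=t^{6-N}D(u)$, while $C(u_t)=t^{2(q+1)-N}C(u)$. So $C$ scales like $A$ and $D$ exactly when $q=2$, and for $q>2$ it scales differently. One should therefore also test $J'_\lambda(u)$ in the direction $\frac{d}{dt}u_t|_{t=1}=2u+x\cdot\nabla u$.

Suppose for the moment that $u$ is a critical point with energy $E=J_\lambda(u)$ and that multiplying \eqref{eq:SP} by $x\cdot\nabla u$ is legitimate. One obtains the Pohozaev identity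
\begin{equation}\label{eq:poho}
\tfrac{N-2}2A+\tfrac N2B+\tfrac{N+2}4D-\tfrac N{q+1}C=0 .
\end{equation}
Subtracting $N$ times the definition of $E$ gives $-A+\frac12D=-NE$, that is, $D=2A-2NE$. The bad term $D$ in \eqref{eq:elimC} is thus controlled by $A$. Inserting this in \eqref{eq:elimC}, with $J'_\lambda(u)u=0$, we find
\[
(q-2)A+\tfrac{q-1}2B=\Big(q+1-\tfrac{N(3-q)}2\Big)E .
\]
For $q>2$ both coefficients on the left are positive, so critical points of bounded energy are bounded. For $q=2$ the control of $A$ is lost. This suggests that Theorem~\ref{thm:bounded} should be true, provided that \eqref{eq:poho} holds along an unbounded Palais--Smale sequence with an error $o(\|u_n\|^2)$.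

\subsection*{The corrector, and the size count in dimension three}

The difficulty is that, for a Palais--Smale sequence, the residual $g=J_\lambda'(u)$ is small only as a functional on $H^1_{\rm rad}$, and $x\cdot\nabla u$ need not belong to $H^1$. The expression $g(x\cdot\nabla u)$ has no meaning. We therefore remove $g$ from the equation by changing the unknown: solve the linear problem
\[
-\Delta h+h+\phi_uh=g ,
\]
so that $\|h\|\le\varepsilon:=\|g\|_*$, and put $w=u-h$. Then
\begin{equation}\label{eq:weq}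
-\Delta w+w+\phi_uw=f(u)
\end{equation}
holds without residual. The function $w$ is regular away from the origin, and multiplication by $x\cdot\nabla w$ is justified. The price is that the right-hand side contains $u$ and not $w$. It contributes
\[
-\int f(u)\,x\cdot\nabla w=\frac N{q+1}C(u)+\int f(u)\,x\cdot\nabla h ,
\]
and the last term is at most $\varepsilon\,\||x||u|^q\|_2$. This is the critical error term. To absorb it, we bound $|x||u|^q$ in $L^2$ by a multiple of $M:=\|u\|^2$.

Here is the bound when $N=3$ and $M\ge1$. A radial function satisfies $r^2u(r)^2\le\frac1{4\pi}M$. Since $2\le2q-2\le q+1$ for $q\in[2,3]$, we have $|u|^{2q-2}\le u^2+|u|^{q+1}$, and hence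
\[
\int|x|^2|u|^{2q}=\int(|x|^2u^2)\,|u|^{2q-2}\le\frac M{4\pi}\,\big(B(u)+C(u)\big).
\]
For an arbitrary $u$, $C(u)$ is not bounded by a multiple of $M$. But subtracting four times the formula for $E=J_\lambda(u)$ from the formula for $g(u)$ gives
\[
\tfrac{3-q}{q+1}C(u)=M-4E+g(u),
\]
so $C(u)\le cM$ as soon as $|E|\le M$ and $|g(u)|\le M$. This is where $q<3$ enters. The error is then at most $c\,\varepsilon M$, which the term $(q-2)M$ absorbs when $\varepsilon$ is small. There is no room to spare in this argument: if $\varepsilon$ is only known to be small, a bound for $\||x||u|^q\|_2$ by a power of $M$ above the first could not be absorbed.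

Why keep $\phi_u$ in the problem for $h$? If $h$ solved $-\Delta h+h=g$, we would also have to bound $\int\phi_uu\,x\cdot\nabla h$. In dimension three Newton's theorem gives $|x|\phi_u\le\frac{\lambda^2}{4\pi}B(u)$, so the evident bound is of order $\varepsilon M^{3/2}$, which is too large. With $\phi_u$ in the operator, the product $\phi_uw\,x\cdot\nabla w$ is integrated by parts exactly. Only $\int\phi_u|w^2-u^2|$ has to be estimated, and this is easy because testing the problem for $h$ with $h$ also gives $\int\phi_uh^2\le\varepsilon^2$.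

\section{Tools for radial functions}\label{sec:radial}

A radial function with $\nabla u\in L^2$ has a representative which, as a function of $r=|x|$, is locally absolutely continuous on $(0,\infty)$. We always use this representative, and $B_R$ is the ball $\{|x|<R\}$.

\begin{lemma}[Radial bounds]\label{lem:radial}
For $u\in D^{1,2}_{\rm rad}$ and $r>0$,
\begin{equation}\label{eq:rad1}
u(r)^2\le\frac{r^{2-N}}{N-2}\int_r^\infty u'^2t^{N-1}\,dt\le\frac{r^{2-N}}{\omega}A(u).
\end{equation}
For $u\in H^1_{\rm rad}$,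
\begin{equation}\label{eq:rad2}
u(r)^2\le\frac2\kappa\,r^{1-N}\|u\|_2\|\nabla u\|_2\le\frac1\kappa\,r^{1-N}\|u\|^2 .
\end{equation}
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality,
\[
\int_r^\infty|u'|\,dt\le\Big(\int_r^\infty t^{1-N}dt\Big)^{1/2}\Big(\int_r^\infty u'^2t^{N-1}dt\Big)^{1/2}
\quad\text{with}\quad \int_r^\infty t^{1-N}dt=\frac{r^{2-N}}{N-2}.
\]
In particular $u$ has a limit at infinity, and the limit is $0$ because $u\in L^{2^*}$. Hence $|u(r)|\le\int_r^\infty|u'|\,dt$, which gives \eqref{eq:rad1}. For $u\in H^1_{\rm rad}$, also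
\[
u(r)^2\le2\int_r^\infty|uu'|\,dt\le2r^{1-N}\int_r^\infty|uu'|t^{N-1}dt,
\]
and the Cauchy--Schwarz inequality gives \eqref{eq:rad2}.
\end{proof}

\begin{lemma}[Weighted estimate]\label{lem:weight}
Let $q\in(2,3)$, $q<2^*-1$, and let $s$ be as in Theorem~\ref{thm:quant}. Then $N-2\le s\le N-1$, $s\ge2$ and $\frac2{q-1}\le s\le\frac4{q-1}$. There is $c=c(N,q)$ such that for all $u\in H^1_{\rm rad}$
\begin{equation}\label{eq:weight}
\int|x|^2|u|^{2q}\,dx\le c\,\|u\|^{4/s}\big(B(u)+C(u)\big).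
\end{equation}
\end{lemma}

\begin{proof}
Subcriticality $q-1<\frac4{N-2}$ says $\frac4{q-1}>N-2$, hence $N-2\le s\le N-1$. Since $q<3$, we have $\frac4{q-1}>2$, and $N-1\ge2$, so $s\ge2$. Since $q>2$, we have $2\ge\frac2{q-1}$, so $s\ge\frac2{q-1}$. The bound $s\le\frac4{q-1}$ holds by definition.

Since $r^s\le r^{N-2}+r^{N-1}$, Lemma~\ref{lem:radial} gives $r^su(r)^2\le c\,\|u\|^2$. Write
\[
r^2|u|^{2q}=(r^su^2)^{2/s}\,|u|^{2q-4/s}.
\]
The inequality $2q-\frac4s\ge2$ is equivalent to $s\ge\frac2{q-1}$, and $2q-\frac4s\le q+1$ to $s\le\frac4{q-1}$. Hence $|u|^{2q-4/s}\le u^2+|u|^{q+1}$, and \eqref{eq:weight} follows by integration.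
\end{proof}

\begin{remark}
The only properties of $s$ used below are the inequalities stated in Lemma~\ref{lem:weight}. For boundedness alone one may take $s=2,2,3$ for $N=3,4,5$; for $N=5$ the requirement $3\le\frac4{q-1}$ is $q\le\frac73=2^*-1$. A larger $s$ gives a larger $\theta$, that is, a weaker hypothesis in Theorem~\ref{thm:quant}.
\end{remark}

\subsection*{The potential}

The Hardy--Littlewood--Sobolev inequality bounds $\iint|x-y|^{2-N}\eta(x)\zeta(y)\,dx\,dy$, for $\eta,\zeta\ge0$, by $c\,\|\eta\|_{2N/(N+2)}\|\zeta\|_{2N/(N+2)}$. With H\"older's inequality this gives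
\begin{equation}\label{eq:HLS}
\int\phi_u|hv|\,dx\le c\,\lambda^2\|u\|_p^2\,\|h\|_p\,\|v\|_p,\qquad p=\frac{4N}{N+2}.
\end{equation}
Here $2<p<2^*$, the second inequality being $N<6$, so $H^1$ embeds into $L^p$. In particular $D(u)<\infty$ for $u\in H^1_{\rm rad}$, that is, $H^1_{\rm rad}\subset\mathcal E$.

Newton's theorem states that the average of $y\mapsto|x-y|^{2-N}$ over the sphere $|y|=t$ is $\max\{|x|,t\}^{2-N}$.

\begin{lemma}\label{lem:newton}
Let $u\in L^2_{\rm loc}(\mathbb R^N)$ be radial and $m(r)=\int_0^ru^2t^{N-1}\,dt$. Then, in $[0,\infty]$,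
\begin{equation}\label{eq:newton}
\phi_u(r)=\frac{\lambda^2}{N-2}\Big[r^{2-N}m(r)+\int_r^\infty u^2t\,dt\Big],\qquad
D_1(u)=\frac{2\kappa}{N-2}\int_0^\infty r\,u^2\,m\,dr .
\end{equation}
If $u\in H^1_{\rm rad}$, then $\phi=\phi_u\in C^1(0,\infty)$, $\phi'=-\lambda^2r^{1-N}m$,
\begin{equation}\label{eq:phiprime}
0\le-r\phi'\le(N-2)\phi,\qquad 0\le N\phi+r\phi'\le N\phi,
\end{equation}
\begin{equation}\label{eq:phivirial}
\tfrac12\int(N\phi+r\phi')u^2\,dx=\tfrac{N+2}4D(u).
\end{equation}
\end{lemma}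

\begin{proof}
Newton's theorem and Tonelli's theorem give
\[
\phi_u(x)=\frac{\lambda^2}\omega\int\max\{|x|,|y|\}^{2-N}u^2(y)\,dy .
\]
In polar coordinates this is the first formula in \eqref{eq:newton}. By symmetry, $D_1(u)$ is twice the integral over $\{|y|<|x|\}$, so
\[
D_1(u)=\frac2\omega\,\kappa^2\int_0^\infty r^{2-N}u^2\,m\,r^{N-1}\,dr=\frac{2\kappa}{N-2}\int_0^\infty r\,u^2\,m\,dr .
\]
Let $u\in H^1_{\rm rad}$. Then $u$ is continuous on $(0,\infty)$ and $\int_r^\infty u^2t\,dt\le r^{2-N}\int_r^\infty u^2t^{N-1}dt<\infty$, so we may differentiate: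
\[
\phi'=\tfrac{\lambda^2}{N-2}\big[(2-N)r^{1-N}m+ru^2-ru^2\big]=-\lambda^2r^{1-N}m .
\]
Thus $-r\phi'=\lambda^2r^{2-N}m\in[0,(N-2)\phi]$, and $N\phi+r\phi'\in[2\phi,N\phi]$. Finally,
\[
\int r\phi'u^2\,dx=-\lambda^2\kappa\int_0^\infty r\,u^2\,m\,dr=-\tfrac{N-2}2D(u)
\]
by the second formula in \eqref{eq:newton}. Here $D(u)=\int\phi u^2$ is finite, and $\frac12\big(N-\frac{N-2}2\big)=\frac{N+2}4$, which proves \eqref{eq:phivirial}.
\end{proof}

\section{Proof of the a priori bound}\label{sec:proof}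

In this section $q\in(2,3)$, $q<2^*-1$, and $s,\theta$ are as in Theorem~\ref{thm:quant}.

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Since $2\le s<\infty$, we have $\theta\in[0,1)$. Let $\varepsilon_0\in(0,1]$, to be chosen at the end, and let $u$ satisfy the hypothesis. Put
\[
g=J'_\lambda(u),\quad\varepsilon=\|g\|_*,\quad E=J_\lambda(u),\quad M=\|u\|^2,\quad\phi=\phi_u,
\]
and write $A,B,C,D$ for $A(u),\dots,D(u)$. If $M\le1$ or $M<|E|$ there is nothing to prove, because $\frac{2(N+4)}{q-2}\ge1$. So let $M\ge1$ and $|E|\le M$. The hypothesis reads $\varepsilon\le\varepsilon_0M^{\theta/2}$, and since $\theta<1$, $M\ge1$ and $\varepsilon_0\le1$,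
\begin{equation}\label{eq:sizes}
\varepsilon M^{1/2}\le\varepsilon_0M,\qquad\varepsilon^2\le\varepsilon_0M,\qquad|g(u)|\le\varepsilon_0M,\qquad \varepsilon M^{1-\theta/2}\le\varepsilon_0M .
\end{equation}
Constants denoted by $c$ depend only on $N$ and $q$.

\medskip\noindent\textbf{Step 1: sizes of $C$, $D$ and $|x||u|^q$.}
By definition,
\begin{equation}\label{eq:two}
M+D-C=g(u),\qquad\tfrac12M+\tfrac14D-\tfrac1{q+1}C=E .
\end{equation}
The first equation minus four times the second gives $\frac{3-q}{q+1}C=M-4E+g(u)\le6M$. Hence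
\[
C\le c_1M\quad\text{with }c_1=\tfrac{6(q+1)}{3-q},\qquad D=C-M+g(u)\le c_1M .
\]
With Lemma~\ref{lem:weight} and $\frac1s=\frac{1-\theta}2$,
\begin{equation}\label{eq:xuq}
\big\||x||u|^q\big\|_2\le c\,\big(M^{2/s}(M+c_1M)\big)^{1/2}\le c\,M^{\frac1s+\frac12}=c\,M^{1-\theta/2}.
\end{equation}

\medskip\noindent\textbf{Step 2: the corrector.}
By \eqref{eq:HLS}, the symmetric form
\[
a(h,v)=\int(\nabla h\cdot\nabla v+hv+\phi hv)
\]
is bounded on $H^1_{\rm rad}$, and $a(h,h)\ge\|h\|^2$ because $\phi\ge0$. By the Lax--Milgram theorem there is $h\in H^1_{\rm rad}$ with $a(h,v)=g(v)$ for all $v\in H^1_{\rm rad}$. Testing with $v=h$ gives $\|h\|^2+\int\phi h^2=g(h)\le\varepsilon\|h\|$, and so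
\begin{equation}\label{eq:h}
\|h\|\le\varepsilon,\qquad\int\phi h^2\le\varepsilon^2 .
\end{equation}
Let $w=u-h$. Since $a(u,v)=g(v)+\int f(u)v$, we have $a(w,v)=\int f(u)v$ for all $v\in H^1_{\rm rad}$. Taking $v$ with profile in $C_c^\infty(0,\infty)$, we see that, in the sense of distributions,
\begin{equation}\label{eq:ode}
(r^{N-1}w')'=r^{N-1}\big[(1+\phi)w-f(u)\big]\qquad\text{on }(0,\infty).
\end{equation}
The right-hand side is continuous, so $w\in C^2(0,\infty)$. No regularity at the origin is claimed or needed.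

\medskip\noindent\textbf{Step 3: the virial identity for $w$.}
Multiply \eqref{eq:ode} by $rw'$ and integrate over $[\delta,R]$. With $p=r^{N-1}w'$ we have $p'\,rw'=\frac12r^{2-N}(p^2)'$, so the left side becomes
\[
\Big[\tfrac12r^Nw'^2\Big]_\delta^R+\tfrac{N-2}2\int_\delta^Rr^{N-1}w'^2\,dr .
\]
Integrating $r^N(1+\phi)ww'=\frac12r^N(1+\phi)(w^2)'$ by parts on the right, we get
\begin{multline*}
\Big[\tfrac12r^Nw'^2\Big]_\delta^R+\tfrac{N-2}2\int_\delta^Rr^{N-1}w'^2\,dr\\
=\Big[\tfrac12r^N(1+\phi)w^2\Big]_\delta^R-\tfrac12\int_\delta^R\big(N(1+\phi)+r\phi'\big)r^{N-1}w^2\,dr-\int_\delta^Rf(u)\,r^Nw'\,dr .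
\end{multline*}
The function $G=r^{N-1}\big(w'^2+(1+\phi)w^2\big)$ is in $L^1(0,\infty)$, because $w\in H^1$ and $\int\phi w^2<\infty$ by \eqref{eq:HLS}. Since $1/r$ is integrable neither at $0$ nor at $\infty$, there are $\delta_j\to0$ and $R_j\to\infty$ along which $rG(r)\to0$. Along these sequences the boundary terms vanish. The remaining integrals converge absolutely: $|x|f(u)\in L^2$ by \eqref{eq:xuq}, $\nabla w\in L^2$, and $0\le N\phi+r\phi'\le N\phi$ by \eqref{eq:phiprime}. Multiplying by $\kappa$, we obtain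
\begin{equation}\label{eq:virial}
\tfrac{N-2}2A(w)+\tfrac N2B(w)+\tfrac12\int(N\phi+r\phi')w^2\,dx=-\int f(u)\,x\cdot\nabla w\,dx .
\end{equation}

\medskip\noindent\textbf{Step 4: from $w$ back to $u$.}
We compare each side of \eqref{eq:virial} with the corresponding expression in $u$.

\emph{Right side.} Since $f(u)u'=\big(\frac{|u|^{q+1}}{q+1}\big)'$ almost everywhere,
\[
\int_\delta^Rf(u)u'r^N\,dr=\Big[\tfrac{r^N|u|^{q+1}}{q+1}\Big]_\delta^R-\tfrac N{q+1}\int_\delta^R|u|^{q+1}r^{N-1}\,dr .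
\]
As $r^{N-1}|u|^{q+1}\in L^1(0,\infty)$, the boundary terms vanish along suitable sequences, and the left integrand is absolutely integrable by \eqref{eq:xuq}. Hence $\int f(u)\,x\cdot\nabla u\,dx=-\frac N{q+1}C$. Moreover, by \eqref{eq:xuq}, \eqref{eq:h} and \eqref{eq:sizes},
\[
\Big|\int f(u)\,x\cdot\nabla h\,dx\Big|\le\big\||x||u|^q\big\|_2\,\|\nabla h\|_2\le c\,\varepsilon M^{1-\theta/2}\le c\,\varepsilon_0M .
\]
So the right side of \eqref{eq:virial} differs from $\frac N{q+1}C$ by at most $c\,\varepsilon_0M$.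

\emph{Left side.} Both $|A(w)-A|$ and $|B(w)-B|$ are at most $\varepsilon(2\sqrt M+\varepsilon)\le3\varepsilon_0M$. By \eqref{eq:phiprime}, the Cauchy--Schwarz inequality, \eqref{eq:h}, Step~1 and \eqref{eq:sizes},
\[
\tfrac12\int(N\phi+r\phi')|w^2-u^2|\le\tfrac N2\int\phi|h|\big(2|u|+|h|\big)\le\tfrac N2\big(2\varepsilon D^{1/2}+\varepsilon^2\big)\le c\,\varepsilon_0M .
\]
The constants do not depend on $\lambda$, because the potential enters only through $D\le c_1M$ and $\int\phi h^2\le\varepsilon^2$.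

Using \eqref{eq:phivirial}, we conclude that there is $c_2=c_2(N,q)$, independent of the choice of $\varepsilon_0\in(0,1]$, with
\begin{equation}\label{eq:approxpoho}
\Big|\tfrac{N-2}2A+\tfrac N2B+\tfrac{N+2}4D-\tfrac N{q+1}C\Big|\le c_2\varepsilon_0M .
\end{equation}

\medskip\noindent\textbf{Step 5: conclusion.}
Subtract $N$ times the second equation in \eqref{eq:two} from the expression inside the modulus in \eqref{eq:approxpoho}; this leaves $-A+\frac12D$. Hence
\[
\tfrac12D\le A+c_2\varepsilon_0M+N|E|\le M+c_2\varepsilon_0M+N|E| .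
\]
Insert this in \eqref{eq:elimC}, that is, in $\frac{q-1}2M=\frac{3-q}4D+(q+1)E-g(u)$. Since $\frac{3-q}2\le\frac12$ and $q+1\le4$,
\[
\tfrac{q-1}2M\le\tfrac{3-q}2M+\tfrac12\big(c_2\varepsilon_0M+N|E|\big)+4|E|+\varepsilon_0M .
\]
As $\frac{q-1}2-\frac{3-q}2=q-2$,
\[
(q-2)M\le(c_2+1)\varepsilon_0M+(N+4)|E| .
\]
Here $q>2$ is used. With $\varepsilon_0=\min\big\{1,\frac{q-2}{2(c_2+1)}\big\}$ we get $M\le\frac{2(N+4)}{q-2}|E|$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:PS}]
Let $(u_n)$ be a Palais--Smale sequence. By Theorem~\ref{thm:bounded} it is bounded, so $u_n\rightharpoonup u$ in $H^1_{\rm rad}$ along a subsequence. By Strauss's theorem $H^1_{\rm rad}$ embeds compactly into $L^\tau$ for $2<\tau<2^*$. Hence $u_n\to u$ in $L^{q+1}$ and in $L^p$, $p=\frac{4N}{N+2}$. Now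
\begin{multline*}
\big(J'_\lambda(u_n)-J'_\lambda(u)\big)(u_n-u)=\|u_n-u\|^2\\
+\int(\phi_{u_n}u_n-\phi_uu)(u_n-u)-\int\big(f(u_n)-f(u)\big)(u_n-u).
\end{multline*}
The left side tends to $0$, because $J'_\lambda(u_n)\to0$, $(u_n-u)$ is bounded, and $u_n-u\rightharpoonup0$. By \eqref{eq:HLS} the integral with the potentials is in modulus at most $c\lambda^2(\|u_n\|_p^3+\|u\|_p^3)\|u_n-u\|_p\to0$. By H\"older's inequality the integral with $f$ is in modulus at most $(\|u_n\|_{q+1}^q+\|u\|_{q+1}^q)\|u_n-u\|_{q+1}\to0$. Hence $\|u_n-u\|\to0$.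
\end{proof}

\section{The other exponents}\label{sec:other}

The $L^3$ norm is controlled by $A$ and $D$. For $q<2$ we have $q+1<3$, so $C$ is dominated for large values of $|u|$, and $J_\lambda$ turns out to be coercive. For $q=2$ the comparison is between equal powers, and the constant decides.

\begin{lemma}[Lions-type inequality]\label{lem:lions}
For $u\in\mathcal E$, $\displaystyle\int|u|^3\,dx\le\sqrt{A(u)D_1(u)}$. Hence $Q_*\ge1$ and $\lambda_*\le\sqrt2/3$.
\end{lemma}

\begin{proof}
We first note that for every measurable $S\subset\overline{B_R}$, since $|x-y|\le2R$ on $S\times S$,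
\begin{equation}\label{eq:D1lower}
D_1(u)\ge\frac1{\omega(2R)^{N-2}}\Big(\int_Su^2\,dx\Big)^2 .
\end{equation}
Let $m$ be as in Lemma~\ref{lem:newton}; then $m'=u^2r^{N-1}$. For $0<\delta<R$, integration by parts gives
\[
\int_\delta^R|u|^3r^{N-1}dr=\int_\delta^R|u|\,m'\,dr\le|u(R)|m(R)-\int_\delta^R|u|'\,m\,dr .
\]
By \eqref{eq:D1lower} with $S=B_R$, $m(R)=O(R^{(N-2)/2})$, and by \eqref{eq:rad1}, $u(R)^2=o(R^{2-N})$ as $R\to\infty$. So $|u(R)|m(R)\to0$, and the Cauchy--Schwarz inequality gives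
\[
\int|u|^3\,dx\le A(u)^{1/2}\Big(\kappa\int_0^\infty r^{1-N}m^2\,dr\Big)^{1/2}.
\]
It remains to bound the last factor. Integrating by parts and dropping a negative boundary term at $R$,
\[
\int_\delta^Rr^{1-N}m^2\,dr\le\frac{\delta^{2-N}m(\delta)^2}{N-2}+\frac2{N-2}\int_\delta^Rr\,u^2\,m\,dr .
\]
Since $u\in L^{2^*}$, H\"older's inequality gives $m(\delta)=O(\delta^2)$, so the first term is $O(\delta^{6-N})\to0$. By \eqref{eq:newton}, $\kappa\int_0^\infty r^{1-N}m^2\,dr\le D_1(u)$.
\end{proof}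

\begin{proof}[Proof of Theorem~\ref{thm:all}(a)]
For $q\in(2,3)$ this is Theorem~\ref{thm:bounded}. If $q\ge3$ (possible only for $N=3$), then \eqref{eq:qge3} gives $\frac14\|u_n\|^2\le|J_\lambda(u_n)|+\frac14\|J_\lambda'(u_n)\|_*\|u_n\|$, and $(u_n)$ is bounded.

Let $q\in(1,2)$; the argument follows Ruiz \cite{Ruiz}. Let $u\in H^1_{\rm rad}$ and $M=\|u\|^2$. Since $H^1_{\rm rad}\subset\mathcal E$, Lemma~\ref{lem:lions} gives
\[
\tfrac14A+\tfrac18D\ge\tfrac1{2\sqrt2}\sqrt{AD}\ge\tfrac\lambda{2\sqrt2}\int|u|^3 .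
\]
We use one half of the terms $\frac12A$ and $\frac14D$ in this way, and put one half of $\frac12B$ into the integral:
\[
J_\lambda(u)\ge\tfrac14M+\tfrac18D+\int\psi(|u|),\qquad\psi(t)=\tfrac14t^2+\tfrac\lambda{2\sqrt2}t^3-\tfrac{t^{q+1}}{q+1}.
\]
Since $2<q+1<3$, $\psi$ is positive near $0$ (except at $0$) and near infinity. So there are $0<\alpha<\beta$ and $\mu>0$, depending on $q$ and $\lambda$, with $\psi\ge0$ on $[0,\infty)\setminus(\alpha,\beta)$ and $\psi\ge-\mu$ everywhere.

Let $S=\{x\ne0:|u(x)|\in(\alpha,\beta)\}$. If $S=\emptyset$, then $J_\lambda(u)\ge\frac14M$. Otherwise let $\varrho=\sup_S|x|>0$. By \eqref{eq:rad2}, $\varrho$ is finite and $\varrho^{N-1}\le\frac M{\kappa\alpha^2}$. By \eqref{eq:D1lower} with $R=\varrho$,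
\[
D\ge\frac{\lambda^2\alpha^4|S|^2}{\omega(2\varrho)^{N-2}} .
\]
Hence, with $c',c''>0$ independent of $u$,
\begin{align*}
J_\lambda(u)&\ge\tfrac18M+c'\varrho^{N-1}+c''|S|^2\varrho^{2-N}-\mu|S|\\
&\ge\tfrac18M+c'\varrho^{N-1}-\tfrac{\mu^2}{4c''}\varrho^{N-2}\ \ge\ \tfrac18M-K,
\end{align*}
where the second line minimizes over $|S|$ and $K$ is independent of $u$. So $J_\lambda$ is coercive, and Palais--Smale sequences are bounded.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}(b)]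
Let $q=2$. For any $\lambda>0$ and $u\in\mathcal E$,
\begin{equation}\label{eq:q2}
\tfrac12A+\tfrac14D\ge\tfrac1{\sqrt2}\sqrt{AD}=\tfrac\lambda{\sqrt2}\sqrt{AD_1}\ge\tfrac{\lambda Q_*}{\sqrt2}\int|u|^3=\tfrac\lambda{\lambda_*}\cdot\tfrac13\int|u|^3 .
\end{equation}
Hence $J_\lambda\ge\frac12B+\big(1-\frac{\lambda_*}\lambda\big)\big(\frac12A+\frac14D\big)$ on $H^1_{\rm rad}$, which is coercive if $\lambda>\lambda_*$. The bound on $\lambda_*$ is in Lemma~\ref{lem:lions}.
\end{proof}

\section{An unbounded Palais--Smale sequence for $N=4$, $q=2$}\label{sec:unbounded}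

Throughout this section $N=4$, $q=2$, $\lambda=\lambda_*$ (also in $D$ and $\phi_u$), and
\[
F(u)=\tfrac12A(u)+\tfrac14D(u)-\tfrac13\int|u|^3,\qquad\text{so that } J_{\lambda_*}=\tfrac12B+F\ \text{ on }H^1_{\rm rad}.
\]
By \eqref{eq:q2}, $F\ge0$ on $\mathcal E$. All three terms of $F$ are multiplied by $t^2$ under $u\mapsto u_t=t^2u(t\,\cdot)$, while $B(u_t)=t^{4-N}B(u)=B(u)$ precisely because $N=4$. So if $F$ vanishes at some $U\ne0$ and $U\in L^2$, then the functions $U_t$ with $t\to\infty$ are minimizers of $F$ with $A(U_t)\to\infty$ and $B(U_t)$ fixed. Their residual is only the derivative of $\frac12B$, and it tends to $0$ because the $L^2$ mass of $U_t$ concentrates at the origin. Thus we need a minimizer of $F$ and its decay.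

\begin{lemma}\label{lem:min}
There is $U\in\mathcal E\setminus\{0\}$, $U\ge0$, with $F(U)=0$. For every $\psi\in H^1_{\rm rad}$ we have $U+t\psi\in\mathcal E$ for all real $t$, $\phi_UU\psi$ is integrable, and
\[
F'(U)\psi:=\frac{d}{dt}F(U+t\psi)\Big|_{t=0}=\int\nabla U\cdot\nabla\psi+\int\phi_UU\psi-\int U^2\psi=0 .
\]
\end{lemma}

\begin{proof}
\emph{A minimizer of the quotient.} The quotient defining $Q_*$ is invariant under $u\mapsto a\,u(t\,\cdot)$, $a,t>0$, and does not increase under $u\mapsto|u|$. So there is a minimizing sequence $u_n\ge0$ with $A(u_n)=D_1(u_n)=1$. We show that $\int u_n^3$ does not leak to infinity. By \eqref{eq:D1lower}, $\int_{B_{2R}}u_n^2\le cR$ for all $R>0$. Let $R\ge1$. By averaging over the annulus, some $r_0\in(R,2R)$ satisfies $u_n(r_0)^2\le cR^{-4}\int_{B_{2R}}u_n^2\le cR^{-3}$. Hence for $R<r<2R$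
\[
u_n(r)^2\le cR^{-3}+2\int_R^{2R}|u_nu_n'|\,dt\le cR^{-3}+cR^{-3}\Big(\int_{B_{2R}}u_n^2\Big)^{1/2}A(u_n)^{1/2}\le cR^{-5/2}.
\]
So $\int_{R<|x|<2R}u_n^3\le cR^{-5/4}\cdot R=cR^{-1/4}$. Summing over dyadic annuli, $\int_{|x|>R}u_n^3\le cR^{-1/4}$ uniformly in $n$. The sequence is bounded in $H^1(B_R)$ for each $R$, and $3<2^*=4$. By Rellich's theorem on balls and the tail bound, along a subsequence $u_n\rightharpoonup u$ in $D^{1,2}$, and $u_n\to u$ almost everywhere and in $L^3(\mathbb R^4)$. Then $u\ge0$ is radial, $\int u^3=1/Q_*$, $A(u)\le1$, and $D_1(u)\le1$ by Fatou's lemma. Thus $0\ne u\in\mathcal E$, and the definition of $Q_*$ forces $A(u)D_1(u)\ge1$, so $A(u)=D_1(u)=1$.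

\emph{Normalization.} Let $U=3Q_*u$. Since $\lambda_*^2=\frac2{9Q_*^2}$, we have $A(U)=9Q_*^2$, $\lambda_*^2D_1(U)=\frac2{9Q_*^2}\cdot81Q_*^4=18Q_*^2$ and $\int U^3=27Q_*^2$. Hence $F(U)=\big(\frac92+\frac92-9\big)Q_*^2=0=\min_{\mathcal E}F$.

\emph{Euler--Lagrange equation.} The integral $\int|x-z|^{1-N}|z-y|^{1-N}dz$ is finite for $x\ne y$ and, by invariance under rigid motions and homogeneity, a constant multiple of $|x-y|^{2-N}$. Therefore the Cauchy--Schwarz inequality in $z$ shows, for nonnegative densities $\eta,\zeta$,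
\[
\iint\Gamma(x-y)\eta(x)\zeta(y)\le\Big(\iint\Gamma(x-y)\eta(x)\eta(y)\Big)^{1/2}\Big(\iint\Gamma(x-y)\zeta(x)\zeta(y)\Big)^{1/2}.
\]
Let $\psi\in H^1_{\rm rad}$. Since $D_1(U),D_1(\psi)<\infty$ and $|U\psi|\le\frac12(U^2+\psi^2)$, all integrals of $\Gamma$ against pairs of the densities $U^2,|U\psi|,\psi^2$ are finite. Hence $U+t\psi\in\mathcal E$ and $D(U+t\psi)$ is a polynomial in $t$ with linear coefficient $4\int\phi_UU\psi$. Also $\int|U+t\psi|^3$ is differentiable in $t$, because $U,\psi\in L^3$. So $t\mapsto F(U+t\psi)$ is differentiable, its derivative at $t=0$ is given by the stated formula, and it vanishes because $t=0$ is a minimum.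
\end{proof}

Membership in $D^{1,2}_{\rm rad}$ only gives $U=O(1/r)$, whereas $U\in L^2(\mathbb R^4)$ needs more; decay like $r^{-k}$ with $k>2$ is enough. The gain comes from the potential. It satisfies $\phi_U\ge\Theta/r^2$ with $\Theta>0$ at infinity, and $r^{-k}$ satisfies $\Delta r^{-k}=k(k-2)r^{-2}r^{-k}$ in $\mathbb R^4$, so a rate with $k>2$ is to be expected as long as the term $U^2$ is harmless. We cut $U$ down to such a power and compare energies. The comparison uses only $F(U)=0\le F$.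

\begin{lemma}\label{lem:decay}
The function $U$ of Lemma~\ref{lem:min} belongs to $L^2(\mathbb R^4)$.
\end{lemma}

\begin{proof}
Let $M_R=\int_{B_R}U^2$ and $\Theta_R=\lambda_*^2M_R/\omega$.

\emph{Choice of $R$.} There is $R>0$ with $M_R>0$ and $U(R)R^2<\Theta_R/2$. Otherwise, choosing $R_0$ with $M_{R_0}>0$, we would have for all $R\ge R_0$
\[
\frac{d}{dR}M_R=\kappa R^3U(R)^2\ge\kappa R^3\,\frac{\Theta_R^2}{4R^4}=c\,\frac{M_R^2}R,\qquad c>0 .
\]
Integrating $\big(\frac1{M_R}\big)'\le-\frac cR$ gives $\frac1{M_{R_0}}\ge c\log\frac R{R_0}$ for all $R>R_0$, which is impossible.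

\emph{Cutting.} Fix this $R$ and choose $k\in(2,3)$ with $k(k-2)<\Theta_R/2$. For $r\ge R$ let $Z=U(R)(R/r)^k$ and $W=(U-Z)^+$; let $W=0$ for $r\le R$. Put $V=U-W$, so that $V=Z$ on $\{W>0\}$ and $0\le V,W\le U$. As $W(R)=0$, $W$ is locally absolutely continuous on $(0,\infty)$, and $\nabla W\in L^2$ because $\nabla Z\in L^2(\{r>R\})$. Hence $V,W\in\mathcal E$, and $F(V),F(W)\ge0$.

\emph{Energies.} We split each term of $F(U)=F(V+W)$.

(1) Almost everywhere on $\{W>0\}$ we have $\nabla V=\nabla Z$, and $\nabla W=0$ almost everywhere off this set. So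
\[
\int\nabla V\cdot\nabla W=\kappa\int_R^\infty r^3Z'W'\,dr=-\int_{r>R}W\,\Delta Z=-k(k-2)\int_{r>R}\frac{ZW}{r^2} .
\]
The boundary terms vanish because $W(R)=0$ and $r^3Z'W=O(r^{3-(k+1)-1})=O(r^{1-k})$ at infinity, by $W\le U=O(1/r)$. Thus $A(U)=A(V)+A(W)-2k(k-2)\int_{r>R}ZW/r^2$.

(2) We have $U^2=V^2+(2ZW+W^2)$, where $ZW$ is read as $0$ for $r\le R$, and all these densities are nonnegative and bounded by $U^2$. Expanding and dropping nonnegative terms,
\[
D(U)\ge D(V)+D(W)+2\int_{r>R}\phi_V(2ZW+W^2).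
\]

(3) $\int U^3=\int V^3+\int W^3+3\int_{r>R}(Z^2W+ZW^2)$.

\noindent Combining these and using $F(U)=0$, $F(V)\ge0$, $F(W)\ge0$, we get
\[
\int_{r>R}ZW\Big(\phi_V-\frac{k(k-2)}{r^2}-Z\Big)+\int_{r>R}W^2\Big(\tfrac12\phi_V-Z\Big)\le0 .
\]

\emph{Signs.} Let $r>R$. Since $V=U$ on $B_R$, \eqref{eq:newton} gives $\phi_V(r)\ge\frac{\lambda_*^2}\omega r^{-2}\int_{B_R}U^2=\Theta_R/r^2$. Also $Z\le U(R)R^2/r^2<\Theta_R/(2r^2)$, because $k>2$. Hence both brackets are positive, and $W=0$. So $U\le Z=O(r^{-k})$ for $r>R$. As $k>2$ and $U\in L^4_{\rm loc}$, $U\in L^2(\mathbb R^4)$.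
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}(c)]
Let $u_t=t^2U(t\,\cdot)$, $t\ge1$. By Lemma~\ref{lem:decay}, $u_t\in H^1_{\rm rad}$. Since $F(t^2v(t\,\cdot))=t^2F(v)$ on $\mathcal E$, $F(u_t)=0$. For $\psi\in H^1_{\rm rad}$ and real $\tau$ we have $F(u_t+\tau\psi)=t^2F(U+\tau\tilde\psi)$ with $\tilde\psi=t^{-2}\psi(\cdot/t)\in H^1_{\rm rad}$, so $F'(u_t)\psi=0$ by Lemma~\ref{lem:min}. Therefore
\[
J_{\lambda_*}(u_t)=\tfrac12B(u_t)=\tfrac12B(U),\qquad\|\nabla u_t\|_2^2=t^2A(U)\to\infty,\qquad J'_{\lambda_*}(u_t)\psi=\int u_t\psi .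
\]
The energies are bounded and the norms are not. It remains to see that the last functional tends to $0$. For $K>0$ split $U=U1_{B_K}+U1_{B_K^c}$. The map $v\mapsto t^2v(t\,\cdot)$ preserves the $L^2(\mathbb R^4)$ norm and multiplies the $L^{4/3}$ norm by $t^{2-3}=t^{-1}$, so
\[
\Big|\int u_t\psi\Big|\le t^{-1}\|U1_{B_K}\|_{4/3}\|\psi\|_4+\|U\|_{L^2(B_K^c)}\|\psi\|_2 .
\]
Since $H^1(\mathbb R^4)$ embeds into $L^4$, $\limsup_{t\to\infty}\|J'_{\lambda_*}(u_t)\|_*\le\|U\|_{L^2(B_K^c)}$ for every $K$. The right side tends to $0$ as $K\to\infty$, because $U\in L^2$. Taking $t=n$, we obtain an unbounded Palais--Smale sequence.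
\end{proof}

\begin{thebibliography}{9}
\bibitem{DMT} Tomas Dutko, Carlo Mercuri, Teresa Megan Tyler, \emph{Groundstates and infinitely many high energy solutions to a class of nonlinear Schr\"odinger--Poisson systems}, arXiv:2010.05237 (2020).
\bibitem{Ruiz} Ruiz, J. Funct. Anal. \textbf{237} (2006).
\end{thebibliography}

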